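# Which definable topologies are Euclidean? Urysohn metrization in o-minimal structures

Throughout, $\mathcal{M}=(M,<,+,\cdot,\dots)$ is an o-minimal expansion of an ordered field. The real field is a good model to keep in mind. "Definable" means definable in $\mathcal M$ with parameters, $\dim$ is the o-minimal dimension with $\dim\emptyset=-\infty$, $|\cdot|$ is the sup norm on $M^k$, and $B(a,r)=\{y:|y-a|<r\}$.

## 1. The bow-tie half-plane

Take the closed upper half-plane
$$X=\{(x,y)\in M^2:y\ge 0\},\qquad L=M\times\{0\},\qquad H=X\setminus L .$$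
We change the topology along the edge $L$. Points of $H$ keep their usual neighborhoods in $H$. A point $p=(a,0)\in L$ gets the neighborhoods
$$N(p,t)=\{p\}\cup\{(x,y):|x-a|<t,\ 0\le y<t|x-a|\},\qquad 0<t\le 1, \tag{1}$$
a thin bow tie with its knot at $p$. The vertical line above $p$ misses $N(p,t)$.

Let us check what sort of space this is. First, the sets $N(p,t)$ are open for a topology $\tau$ having them, together with the small balls in $H$, as a basis. Indeed $N(p,t)\cap H$ is open in the usual sense. If $(x,0)\in N(p,t)$ with $x\ne a$, then for $s<|x-a|/2$ every point $(x',y')$ of $N((x,0),s)$ satisfies $y'\le s^2$ and $|x'-a|\ge |x-a|/2$. So if $s$ is also small enough that $|x-a|+s<t$ and $s^2<t|x-a|/2$, then $N((x,0),s)\subseteq N(p,t)$.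

The topology $\tau$ refines the usual one, because $N(p,t)\subseteq\{(x,y):|x-a|<t,\ 0\le y\le t^2\}$. So $\tau$ is Hausdorff. It is also regular: every neighborhood of a point contains a closed neighborhood. For points of $H$ take small closed balls contained in $H$. For $p=(a,0)$ and $s<t$, the usual closure of $N(p,s)$ lies in $\{|x-a|\le s,\ 0\le y\le s|x-a|\}$. This is contained in $N(p,t)$: if $x\ne a$ then $y\le s|x-a|<t|x-a|$, and if $x=a$ then $y=0$. The $\tau$-closure is smaller still.

Finally, $\tau$ induces the usual topology on $H$, and also on $L$, since $N(p,t)\cap L=(a-t,a+t)\times\{0\}$. So $X$ is a regular Hausdorff space made of two ordinary pieces. Is it, up to a definable homeomorphism $h:X\to Y$, just some set $Y\subseteq M^k$ with the topology that $Y$ inherits from $M^k$?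

It is not, and a dimension count shows this. Suppose $h$ exists. For $u=(c,\varrho)\in\Omega=M^k\times M^{>0}$ let $B_u=h^{-1}(B(c,\varrho)\cap Y)$. For $p=(a,0)$ there is $\delta>0$ with $h^{-1}(B(h(p),\delta)\cap Y)\subseteq N(p,1)$. All $(c,\varrho)$ with $|c-h(p)|<\varrho<\delta/2$ then satisfy $p\in B_u\subseteq N(p,1)$, and they form a nonempty open subset of $M^{k+1}$. So for every $a$, the set of $u$ with $(a,0)\in B_u\subseteq N((a,0),1)$ has dimension $\dim\Omega$. Therefore
$$\{(a,u):(a,0)\in B_u\subseteq N((a,0),1)\}\quad\text{has dimension}\quad 1+\dim \Omega .$$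
So for some single $u$ the set of such $a$ has dimension $1$ and contains an interval $I$. Fix $a_0\in I$. Since $B_u$ is an open set containing $(a_0,0)$, it contains some $N((a_0,0),s)$, hence a point $(a',y)$ with $y>0$ and $a'\in I\setminus\{a_0\}$. But $a'\in I$ gives $B_u\subseteq N((a',0),1)$, and this set has no point $(a',y)$ with $y>0$. Contradiction.

The contradiction used only one feature of the topology of a set $Y\subseteq M^k$: it has a definable basis in which every pair (point, neighborhood of it) is served by a *full-dimensional* set of indices. Is the lack of such a basis the only thing that can go wrong for a regular Hausdorff definable topology?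

## 2. Definable second-countability and the theorem

A **definable topological space** is a pair $(X,\tau)$ with $X\subseteq M^n$ definable and $\tau$ a topology on $X$ having a basis that is a definable family $\{B_u:u\in\Omega\}$. That is, $\Omega\subseteq M^m$ and $\{(u,x):u\in\Omega,\ x\in B_u\}$ are definable. Two such spaces are **definably homeomorphic** if there is a definable bijection between them that is a homeomorphism. The **o-minimal Euclidean topology** on $Y\subseteq M^k$ is the one induced from the product topology of $M^k$. I call $(X,\tau)$ **Euclidean** if it is definably homeomorphic to a definable set with its o-minimal Euclidean topology.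

**Definition (definable second-countability).** $(X,\tau)$ is *definably second-countable* if there is a definable family $\{B_u:u\in\Omega\}$ of $\tau$-open sets, forming a basis of $\tau$, such that for all $x\in X$ and all $\tau$-open $A\ni x$
$$\dim\{u\in\Omega:x\in B_u\subseteq A\}=\dim\Omega. \tag{2}$$

We shall use (2) only for definable $A$. Here are two negative examples. The *definable Sorgenfrey line* is $M$ with basis the intervals $[a,b)$. It is not definably second-countable: the sets $\{u:a\in B_u\subseteq[a,a+1)\}$, $a\in M$, are pairwise disjoint, because $a=\min B_u$ can be read off from $u$. If each had dimension $\dim\Omega$, their union would have dimension $1+\dim\Omega$ inside $\Omega$. The same argument works on an interval $I$ with the induced (Sorgenfrey) topology. For an infinite definable set with the discrete topology, replace the condition by $B_u=\{a\}$. The bow-tie half-plane is a third example, by the argument of Section 1 applied word for word to an arbitrary family $\{B_u\}$.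

*Regular* means that points can be separated from disjoint closed sets by disjoint open sets. Equivalently, every open $A\ni x$ contains $\mathrm{cl}_\tau V$ for some open $V\ni x$.

**Theorem 1.** Let $(X,\tau)$ be a definable topological space in an o-minimal expansion of an ordered field. Then $(X,\tau)$ is definably homeomorphic to a set with the o-minimal Euclidean topology if and only if it is Hausdorff, regular and definably second-countable.

This statement is the Definable Urysohn Metrization Conjecture of Pablo Andújar Guerrero, "Definable separability and second-countability in o-minimal structures", arXiv:2405.07114 (2024). So the conjecture is true. Two known results come with the problem. First, a definable metric space is Euclidean if and only if it is definably second-countable. Second, a one-dimensional Hausdorff definable topological space is Euclidean if and only if it contains no subspace definably homeomorphic to an interval with the discrete or the Sorgenfrey topology.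

The bow-tie half-plane shows that the second of these does not extend to dimension $2$, even for regular Hausdorff spaces. It contains no such interval. Let $h$ be a definable injection of an interval into $X$. On some closed bounded subinterval $[c,d]$, $c<d$, $h$ is continuous for the usual topology and takes values only in $H$ or only in $L$. A continuous injection on a closed bounded set maps closed sets to closed sets, so $h|_{[c,d]}$ is a homeomorphism onto its image for the usual topology, which on $H$ and on $L$ equals $\tau$. So the topology that $h$ pulls back to $[c,d]$ is the order topology, neither discrete nor Sorgenfrey.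

**Proof of "only if" in Theorem 1.** Let $Y\subseteq M^k$ carry the Euclidean topology. It is Hausdorff, and it is regular (closed balls). Let $\Omega=M^k\times M^{>0}$ and $B_{(c,\varrho)}=B(c,\varrho)\cap Y$. If $y\in A$ with $A$ open and $B(y,\delta)\cap Y\subseteq A$, then all $(c,\varrho)$ with $|c-y|<\varrho<\delta/2$ satisfy $y\in B_{(c,\varrho)}\subseteq A$. They form a nonempty open set, of dimension $k+1=\dim\Omega$. All three properties are invariant under definable homeomorphism. $\blacksquare$

The rest of the lecture proves "if". I use the following standard facts (van den Dries, *Tame Topology and O-minimal Structures*).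

* (F1) Cell decomposition, compatible with finitely many given definable sets and with given definable functions continuous on each cell. A cell of dimension $d$ is homeomorphic, by a coordinate projection, to an open cell of $M^d$.
* (F2) Additivity of dimension. In particular, if $A\subseteq P\times\Omega$ is definable, $\dim P=d$, and all fibers of $A$ over $P$ have dimension $m=\dim\Omega$, then $\dim A=d+m$, so some fiber over a $u\in\Omega$ has dimension $d$ (otherwise $\dim A\le m+d-1$). Also, definable maps do not raise dimension, and a definable subset of $M^m$ of dimension $m$ has interior.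
* (F3) $\dim(\mathrm{cl}A\setminus A)<\dim A$ for nonempty definable $A\subseteq M^k$, where $\mathrm{cl}$ is the Euclidean closure.
* (F4) Definable choice.
* (F5) A definable map $(0,\epsilon)\to M^k$ with bounded image has a limit in $M^k$ at $0$.
* (F6) Continuous definable images of closed bounded definable sets are closed and bounded. Nonempty bounded definable subsets of $M$ have an infimum and a supremum.

If $\{A_v\}$ is a definable family, so are $\{\mathrm{cl}_\tau A_v\}$ and $\{\mathrm{int}_\tau A_v\}$, because $\tau$ has a definable basis: for instance $x\in\mathrm{cl}_\tau A$ iff every $B_u\ni x$ meets $A$. We may assume $X\ne\emptyset$. Applying a definable homeomorphism $M\cong(0,1)$ to each coordinate and transporting $\tau$, we may assume $X\subseteq(0,1)^n$ when convenient.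

## 3. A circle glued from an interval, and uniform neighborhoods

The classical Urysohn argument produces a separating function for each suitable pair of basic sets and uses all of them as coordinates. Here the basic sets form an infinite definable family, and the target must be some $M^N$ with $N$ finite. So a coordinate per pair is not available, and we need finitely many coordinates that do all the work. A small case shows where they can come from.

Let $X=[0,1)$, where points of $(0,1)$ have their usual neighborhoods in $(0,1)$ and $0$ has the neighborhoods $[0,t)\cup(1-t,1)$. This is a circle, but not for the topology of $[0,1)\subseteq M$. It consists of an open piece $H=(0,1)$ and a closed piece $S=\{0\}$, each with the usual topology. Let $r(x)=\min(x,1-x)$ on $H$ and $r(0)=0$, and map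
$$x\mapsto (r(x),\,r(x)\,x)\ \ (x\in H),\qquad 0\mapsto(0,0).$$
This is a definable embedding in $M^2$. Where $r>0$ we recover $x$ continuously by dividing. Near the origin, $r(x)<\epsilon$ says exactly that $x\in[0,\epsilon)\cup(1-\epsilon,1)$. So if $r$ measures closeness to $S$ and $\varphi$ embeds $H$, the coordinates $r$ and $r\varphi$ separate the points of $H$ while the second one dies on $S$. When $S$ has more than one point we also need coordinates telling *which* point of $S$ we are near.

The plan is therefore as follows. Measure closeness by neighborhoods $N(x,t)$ depending definably on $x$ and $t$. Cut $X$ into finitely many pieces on which $\tau$ is already Euclidean. Glue the pieces one at a time.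

**Definition (neighborhood systems).** A *neighborhood system* on $X\subseteq M^n$ is a definable family $\{N(x,t):x\in X,\ t>0\}$ of $\tau$-open sets such that

* (N1) $x\in N(x,t)\subseteq N(x,t')$ for $t<t'$;
* (N2) every $\tau$-open $A\ni x$ contains some $N(x,t)$.

For definable $S\subseteq X$ and $p\in S$ we say that **(UC$_S$) holds at $p$** if for every $t>0$ there are $\epsilon,s>0$ with $N(p',s)\subseteq N(p,t)$ for all $p'\in S$ with $|p'-p|<\epsilon$. The system is *generically uniform* if

* (N3) for every nonempty definable $S\subseteq X$, $\dim\{p\in S:\text{(UC}_S)\text{ fails at }p\}<\dim S$.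

Two remarks follow at once. If $p\in S'\subseteq S$ and (UC$_S$) holds at $p$, then (UC$_{S'}$) holds at $p$. If (UC$_S$) holds at $p$, then for every $t$ some $S\cap B(p,\epsilon)$ is contained in $N(p,t)$, since $p'\in N(p',s)$.

Examples: for the Euclidean topology, $N(p,t)=B(p,t)\cap X$ satisfies (UC$_X$) everywhere, with $\epsilon=s=t/2$. For the circle above, take $N(x,t)=(x-t,x+t)\cap(0,1)$ for $x\ne0$, and $N(0,t)=[0,t)\cup(1-t,1)$ for $t\le1/2$, $N(0,t)=N(0,1/2)$ for $t>1/2$. Then (UC$_X$) holds everywhere, even at $0$, although $\tau$ is not the subspace topology there. For the bow-tie half-plane with (1) (extended by $N(p,t)=N(p,1)$ for $t>1$), (UC$_L$) fails at *every* $p=(a,0)\in L$: for any $s$ and any $a'\ne a$ with $|a'-a|<s\leq 1$, the set $N((a',0),s)$ contains points $(a,y)$ with $y>0$, and $N(p,t)$ does not.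

## 4. From a fat basis to a neighborhood system

Let $(X,\tau)$ be definably second-countable via $\{B_u:u\in\Omega\}$, $m=\dim\Omega$.

**Normalizing the index set.** We want $\Omega$ to be a bounded open subset of $M^m$. Replacing $\Omega$ by $\Omega\times(0,1)$ and $B_{(u,v)}:=B_u$, we may assume $m\ge1$; both sides of (2) go up by $1$. Decompose $\Omega$ into cells and discard those of dimension $<m$. The set in (2) loses a part of dimension $<m$ only, so (2) persists, and with it the basis property. Each remaining cell is in definable bijection with a bounded open subset of $M^m$, and as $m\ge1$ these can be placed disjointly in $M^m$. So let $\Omega\subseteq M^m$ be bounded and open. Now (2) says that for definable open $A\ni x$ the set $\{u\in\Omega:x\in B_u\subseteq A\}$ has nonempty interior in $M^m$, so it contains a ball.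

We need one compactness lemma.

**Lemma 2.** Let $K\subseteq M^k$ be closed, bounded and definable, and let $\{C_v:v\in V\}$, $V\neq\emptyset$, be a definable family of nonempty subsets of $K$ such that for all $v,v'$ there is $v''$ with $C_{v''}\subseteq C_v\cap C_{v'}$. Then $\bigcap_v\mathrm{cl}\,C_v\ne\emptyset$.

*Proof.* Replacing $C_v$ by $\mathrm{cl}\,C_v$ preserves the hypotheses, so assume the $C_v$ closed. Induct on $k$. For $k=0$ all $C_v$ equal the one point of $M^0$. For $k\ge1$ let $\pi$ be the first coordinate. Each $\pi(C_v)$ is closed and bounded by (F6), so $a_v=\min\pi(C_v)$ exists, and so does $a=\sup_va_v$. Fix $v$ and let $b<a$. Choose $v'$ with $a_{v'}>b$ and $v''$ with $C_{v''}\subseteq C_v\cap C_{v'}$. Then $a_{v''}\in\pi(C_v)$ and $b<a_{v'}\le a_{v''}\le a$. So $\pi(C_v)$ meets $(b,a]$ for every $b<a$; being closed, it contains $a$. Hence the sets $C_v\cap\pi^{-1}(a)$ are nonempty, closed, bounded and still directed, and they live in a copy of $M^{k-1}$. By induction they have a common point. $\blacksquare$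

**Lemma 3.** A definably second-countable space has a neighborhood system.

*Proof.* The idea is to use the radius of a ball of good indices as the parameter $t$. Put
$$\Omega_x=\{u\in\Omega:x\in B_u\},\qquad K(x,t)=\{u\in M^m:B(u,t)\subseteq\Omega_x\},$$
$$W(u,t)=\bigcup_{w\in B(u,t)}B_w\quad\text{for }B(u,t)\subseteq\Omega,$$
$$U(x,t)=\bigcap_{u\in K(x,t)}W(u,t)\quad(\text{with }U(x,t)=X\text{ if }K(x,t)=\emptyset),\qquad N(x,t)=\mathrm{int}_\tau U(x,t).$$
This is a definable family of open sets.

**Step 1: $K(x,t)$ is closed and bounded.** This is what Lemma 2 will need. It is bounded because $\Omega$ is. If $u\in\mathrm{cl}\,K(x,t)$ and $w\in B(u,t)$, then $|w-u'|<t$ for some $u'\in K(x,t)$ close to $u$, so $w\in B(u',t)\subseteq\Omega_x$. Thus $u\in K(x,t)$.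

**Step 2: monotonicity in (N1).** If $t'<t$, then $K(x,t)\subseteq K(x,t')$ and $W(u,t')\subseteq W(u,t)$. So $U(x,t')$ is an intersection over more indices of smaller sets, and $U(x,t')\subseteq U(x,t)$. Pass to interiors.

**Step 3: (N2).** Let $A\ni x$ be open; shrinking it to a basic set we may take it definable. By the normalization there is a ball $B(u,t)\subseteq\{w\in\Omega:x\in B_w\subseteq A\}$. Then $u\in K(x,t)$ and $N(x,t)\subseteq U(x,t)\subseteq W(u,t)\subseteq A$.

**Step 4: $x\in N(x,t)$.** This is the point that needs compactness, since $U(x,t)$ is an infinite intersection of open sets. Suppose $x\notin\mathrm{int}_\tau U(x,t)$. Then for every $v\in\Omega_x$ we have $B_v\not\subseteq U(x,t)$, so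
$$K_v=\{u\in K(x,t):B_v\not\subseteq W(u,t)\}$$
is nonempty. Given $v,v'\in\Omega_x$ there is $v''$ with $x\in B_{v''}\subseteq B_v\cap B_{v'}$, and then $K_{v''}\subseteq K_v\cap K_{v'}$. By Lemma 2, applied in $K(x,t)$, there is $u^*\in\bigcap_{v\in\Omega_x}\mathrm{cl}\,K_v\subseteq K(x,t)$. The set $W(u^*,t/2)$ is open and contains $x$, since $u^*\in\Omega_x$. So $x\in B_v\subseteq W(u^*,t/2)$ for some $v$. If $u'\in K(x,t)$ and $|u'-u^*|<t/2$, then $B(u^*,t/2)\subseteq B(u',t)$, hence $B_v\subseteq W(u^*,t/2)\subseteq W(u',t)$ and $u'\notin K_v$. So $u^*\notin\mathrm{cl}\,K_v$, a contradiction. $\blacksquare$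

## 5. Generic uniformity by counting indices

The next lemma is the dimension count of Section 1 in general form.

**Lemma 4.** In a definably second-countable space every neighborhood system is generically uniform.

*Proof.* Let $S\subseteq X$ be nonempty and definable, $d=\dim S$, and suppose that the set $P$ of $p\in S$ at which (UC$_S$) fails has dimension $d$.

**Step 1: one basic set serves a $d$-dimensional set of bad points.** By definable choice pick $t(p)>0$ witnessing the failure at $p\in P$. For each $p\in P$ the set of $u$ with $p\in B_u\subseteq N(p,t(p))$ has dimension $m=\dim\Omega$ by (2). By (F2) there is $u\in\Omega$ such that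
$$P_u=\{p\in P:p\in B_u\subseteq N(p,t(p))\}\quad\text{has dimension }d.$$

**Step 2: near a generic point of $P_u$, all of $S$ lies in $B_u$ with room to spare.** Let $Q=S\cap B_u\supseteq P_u$, and for $p\in Q$ let $\sigma(p)=\sup\{s\in(0,1]:N(p,s)\subseteq B_u\}$, which is positive by (N2). Decompose $S$ into cells compatible with $P_u$ and $Q$, with $\sigma$ continuous on each cell contained in $Q$. Let $C\subseteq P_u$ be a cell of dimension $d$. For every other cell $C'$ we have, by (F3),
$$\dim(C\cap\mathrm{cl}\,C')\le\dim(\mathrm{cl}\,C'\setminus C')<\dim C'\le d.$$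
Finitely many sets of dimension $<d$ do not cover $C$, so some $p\in C$ lies in the closure of no other cell. That is, $S\cap B(p,\epsilon)\subseteq C$ for some $\epsilon>0$. As $\sigma$ is continuous on $C$, after shrinking $\epsilon$ we have $\sigma(p')>s:=\sigma(p)/2$ for all $p'\in S\cap B(p,\epsilon)$.

**Step 3: contradiction.** For all those $p'$, (N1) and $s<\sigma(p')$ give $N(p',s)\subseteq B_u\subseteq N(p,t(p))$. This contradicts the choice of $t(p)$. $\blacksquare$

## 6. A frontier inequality for $\tau$, and stratification

In this section $(X,\tau)$ is Hausdorff with a generically uniform neighborhood system $N$. Regularity is not used.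

We first treat pieces $K$ that are compact in the definable sense. To a point $y$ near $K$ we attach a "distance" $\rho(y)$ and a "nearby point" $f(y)\in K$. Neither is claimed to be continuous.

**Lemma 5.** Let $K\subseteq X$ be nonempty, definable, Euclidean closed and bounded in $M^n$, with (UC$_K$) at every $p\in K$. For $y\in X\setminus K$ let
$$\rho(y)=\inf\Big(\{1\}\cup\Big\{s\in(0,1]:y\in\bigcup_{p\in K}N(p,s)\Big\}\Big).$$
Then $\rho(y)>0$. Let $f:\{y\in X\setminus K:\rho(y)<\frac12\}\to K$ be definable with $y\in N(f(y),2\rho(y))$. Then for all $p\in K$, $\eta>0$ there is $t>0$ such that $\rho(y)<\eta$ and $|f(y)-p|<\eta$ for all $y\in N(p,t)\setminus K$.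

*Proof.* **Step 1: $\rho>0$.** Suppose $\rho(y)=0$. By (N1), for each $s\in(0,1)$ some $p_s\in K$ has $y\in N(p_s,s)$. Choose $p_s$ definably in $s$. By (F5), $p_s\to p^*\in K$ as $s\to0$. Given $t>0$, (UC$_K$) at $p^*$ gives $\epsilon,s_0$ with $N(p',s_0)\subseteq N(p^*,t)$ for $p'\in K$, $|p'-p^*|<\epsilon$. For small $s$ we get $y\in N(p_s,s)\subseteq N(p_s,s_0)\subseteq N(p^*,t)$. So $y$ is in every $N(p^*,t)$; since $X$ is Hausdorff, $y=p^*\in K$, a contradiction.

In particular $2\rho(y)>\rho(y)$, so when $\rho(y)<\frac12$ there is a point $q\in K$ with $y\in N(q,2\rho(y))$, and such functions $f$ exist by definable choice.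

**Step 2: $f(y)$ is near $p$ when $y$ is.** For $t<1$ we have $\rho\le t$ on $N(p,t)\setminus K$; so for $t<\min(\eta,\frac12)$ there $\rho<\eta$ and $f$ is defined. Suppose the claim on $f$ fails for $p,\eta$. Choose definably, for all small $t$, points $y_t\in N(p,t)\setminus K$ with $|f(y_t)-p|\ge\eta$. By (F5), $f(y_t)\to q\in K$, and $q\ne p$. Let $t'>0$. By (UC$_K$) at $q$, for all small $t$
$$y_t\in N(f(y_t),2\rho(y_t))\subseteq N(f(y_t),2t)\subseteq N(q,t'),$$
while also $y_t\in N(p,t)\subseteq N(p,t')$. So $N(p,t')\cap N(q,t')\ne\emptyset$ for every $t'$, contradicting Hausdorffness. $\blacksquare$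

**Lemma 6.** For nonempty definable $Y\subseteq X$ we have $\dim(\mathrm{cl}_\tau Y\setminus Y)<\dim Y$. Hence $\dim\mathrm{cl}_\tau Y=\dim Y$.

*Proof.* The aim is to transfer the statement to (F3) by means of $(f,\rho)$. Let $S=\mathrm{cl}_\tau Y\setminus Y$, assume $S\ne\emptyset$, and let $d=\dim S$. By (N3) the set of $p\in S$ with (UC$_S$) contains a cell of dimension $d$. This cell is homeomorphic by a projection to an open cell of $M^d$, which contains a closed box. So the cell contains a closed bounded definable $K$ with $\dim K=d$. (UC$_K$) holds on $K$, and $Y\cap K=\emptyset$. Take $\rho,f$ as in Lemma 5 and set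
$$T=\{(f(y),\rho(y)):y\in Y,\ \rho(y)<\tfrac12\},\qquad\dim T\le\dim Y.$$
Let $p\in K$. Since $p\in\mathrm{cl}_\tau Y$, every $N(p,t)$ meets $Y$, and Lemma 5 gives points of $T$ arbitrarily close to $(p,0)$. As $\rho>0$, it follows that $K\times\{0\}\subseteq\mathrm{cl}\,T\setminus T$. By (F3), $d=\dim K<\dim T\le\dim Y$. The last assertion follows since $\mathrm{cl}_\tau Y=Y\cup S$. $\blacksquare$

**Lemma 7.** Let $Z\subseteq X$ be nonempty and definable. Outside a definable set of dimension $<\dim Z$, the points $p\in Z$ have the property that the $\tau|_Z$-neighborhoods of $p$ are exactly the Euclidean neighborhoods of $p$ in $Z$.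

*Proof.* Let $d=\dim Z$. One inclusion is (N3): off a set of dimension $<d$, (UC$_Z$) holds at $p$, so every $N(p,t)$ contains some $Z\cap B(p,\epsilon)$. For the other inclusion let $D$ be the set of $p\in Z$ for which there is $\eta>0$ with $N(p,t)\cap Z\not\subseteq B(p,\eta)$ for all $t>0$. We must show $\dim D<d$.

Suppose $\dim D=d$. Choose $\eta(p)$ definably, a $d$-dimensional cell $C\subseteq D$ with $\eta|_C$ continuous, and a point $p_0\in C$. Put $\eta_0=\eta(p_0)/2$, and let $B$ be a ball about $p_0$ of radius $\le\eta_0/4$ such that $\eta>\eta_0$ on $P:=C\cap B$. Then $\dim P=d$. Put $Y=Z\setminus B$. Let $p\in P$ and $t>0$. There is $y\in N(p,t)\cap Z$ with $|y-p|\ge\eta(p)>\eta_0$. Two points of $B$ are at distance $<\eta_0/2+\eta_0/4<\eta_0$, so $y\notin B$, that is, $y\in Y$. Hence $Y\ne\emptyset$ and $P\subseteq\mathrm{cl}_\tau Y\setminus Y$. Lemma 6 gives $d<\dim Y\le d$, a contradiction. $\blacksquare$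

**Lemma 8 (stratification).** $X$ is a disjoint union of nonempty definable $S_0,\dots,S_r$, $r\le\dim X$, such that each $H_i:=S_0\cup\dots\cup S_i$ is $\tau$-open, $\tau|_{S_i}$ is the Euclidean topology of $S_i\subseteq M^n$, and (UC$_{S_i}$) holds at every $p\in S_i$.

*Proof.* Peel off good points and close up the bad ones. Let $Z_0=X$. Given $Z_i$, nonempty and $\tau$-closed, let $G_i$ be the set of $p\in Z_i$ that satisfy (UC$_{Z_i}$) and have the property of Lemma 7 for $Z_i$. By (N3) and Lemma 7, $\dim(Z_i\setminus G_i)<\dim Z_i$. Put $Z_{i+1}=\mathrm{cl}_\tau(Z_i\setminus G_i)\subseteq Z_i$. By Lemma 6, $\dim Z_{i+1}<\dim Z_i$. Put $S_i=Z_i\setminus Z_{i+1}\subseteq G_i$, which is nonempty. Stop when $Z_{i+1}=\emptyset$; this happens with $i\le\dim X$ because dimensions drop. Now $H_i=X\setminus Z_{i+1}$ is open. At a point of $S_i$ the $\tau$-neighborhoods and the Euclidean neighborhoods in $Z_i$ agree, so their traces on $S_i$ agree too; as this holds at every point of $S_i$, $\tau|_{S_i}$ is Euclidean. Finally (UC$_{Z_i}$) passes to (UC$_{S_i}$). $\blacksquare$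

For the circle of Section 3 this gives $S_0=(0,1)$, $S_1=\{0\}$.

## 7. Two obstacles to gluing

We now have $X=H\sqcup S$ with $H$ open and Euclidean and $S$ closed and Euclidean, and we want $X$ Euclidean. Generalizing the circle, take $\rho,f$ as in Lemma 5 with $S$ in place of $K$, let $\varphi$ embed $H$, and try
$$x\mapsto(f(x),\rho(x),\rho(x)\varphi(x))\ (x\in H),\qquad p\mapsto(p,0,0)\ (p\in S).$$
This meets two obstacles.

**Obstacle 1: $S$ need not be closed and bounded in $M^n$.** The proof of Lemma 5 used a limit point $q\in K$ of $f(y_t)$. For general $S$ the limit may lie outside $S$, and then the conclusion can fail. Let $X$ be a tripod: $S=(0,1)$ with an arc $H=(0,1)$, disjoint from $S$ and with parameter $h$, attached so that $h\to p=\frac12\in S$ as $h\to0$. Let $N(\frac12,t)=\{q\in S:|q-\frac12|<t\}\cup\{h\in H:h<t\}$. For $q\in S$, $q\neq\frac12$, let $N(q,t)$ contain the $q'\in S$ with $|q'-q|<\min(t,|q-\frac12|)$ and, if $q<\frac14$, also the $h\in H$ with $q<h<t$. For $h\in H$ let $N(h,t)$ be $(h-t,h+t)\cap H$. This is a neighborhood system: the sets are open and increasing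 in $t$, and the strange part of $N(q,t)$ is empty for $t\le q$. For the same reason (UC$_S$) holds at all points of $S$: take $s\le q/2$ near a $q\leq\frac14$; near $\frac12$ and beyond $\frac14$ nothing strange occurs. Here $h\in N(q,s)$ with $q\in S$ forces $s>h$, so $\rho(h)=h$. For $h<\frac12$ the choice $f(h)=h/2$ is allowed, since $h/2<h<2h$. But as $h\to0$, $h\to\frac12$ in $\tau$ while $f(h)\to0\notin S$.

**Obstacle 2: $f$ and $\rho$ are not continuous on $H$.** They come from definable choice and from infima. To see that this is not cosmetic, let $n\ge2$, let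
$$A=\{x\in M^n:x_n=0\}\setminus\{0\},$$
and let $\tau$ be the topology on $M^n$ generated by the Euclidean open sets together with $M^n\setminus A$. A basis is $B_{(0,c,\varrho)}=B(c,\varrho)$, $B_{(1,c,\varrho)}=B(c,\varrho)\setminus A$, with $\Omega=\{0,1\}\times M^n\times M^{>0}$. An open set $U\ni x$ contains some $B(x,\delta)$ if $x\in A$, and some $B(x,\delta)\setminus A$ if $x\notin A$. The indices $(i,c,\varrho)$ with $|c-x|<\varrho<\delta/2$, with $i=0$, respectively $i=1$, satisfy $x\in B_{(i,c,\varrho)}\subseteq U$ and form a set of dimension $n+1=\dim\Omega$. So this space is definably second-countable, and it is Hausdorff since $\tau$ refines the Euclidean topology. It is not regular. The set $A$ is closed and $0\notin A$, but any open $V\ni0$ contains some $B(0,\delta)\setminus A$, and any open $U\supseteq A$ contains a Euclidean ball about a point of $A\cap B(0,\delta)$, a nonempty set as $n\ge2$. That ball meets $B(0,\delta)\setminus A$, so $U\cap V\ne\emptyset$. Hence $\tau$ is not Euclidean: *regularity cannot be dropped from Theorem 1 in any dimension $n\ge2$.*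

Now look at this space as a gluing problem with $S=\{0\}$ and $H=M^n\setminus\{0\}$. The topology $\tau|_H$ is Euclidean, because $H\setminus A=M^n\setminus\{x_n=0\}$ is already Euclidean open. With $N(x,t)=B(x,t)$ for $x\in A$ and $B(x,t)\setminus A$ otherwise, (UC$_S$) is trivial. But let $r:H\to M$ be any continuous function tending to $0$ as $x\to0$ in $\tau$. Given $\eta$ we have $r<\eta$ on some $B(0,\delta)\setminus(A\cup\{0\})$, hence by continuity $r\le\eta$ on $A\cap B(0,\delta)$, although points of $A$ stay out of the $\tau$-neighborhood $M^n\setminus A$ of $0$. So no continuous $r$ can do what it did for the circle, and regularity must enter the gluing.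

The way past both obstacles: use regularity to shrink neighborhoods so that far-away points of $S$ cannot claim points near $p$ (Steps 2–4 below). Then make $f$ and $\rho$ continuous on $H$ by Lipschitz regularization on a ball of variable radius $b(x)$, where $b$ is so small that for $x$ near $p\in S$ the whole ball stays near $p$ (Steps 5–6). A regularized $f_j$ is no longer a coordinate of a point that claims $x$, so we keep a lower and an upper regularization, with $f_j$ trapped in between.

## 8. Gluing a closed Euclidean stratum

**Proposition 9.** Let $(X,\tau)$, $X\subseteq(0,1)^n$, be a regular definable topological space with a neighborhood system $N$. Let $X=H\sqcup S$ with $S\ne\emptyset$ definable and $\tau$-closed, $\tau|_S$ Euclidean (as a subset of $M^n$), (UC$_S$) at all points of $S$, and $(H,\tau|_H)$ Euclidean. Then $(X,\tau)$ is Euclidean.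

*Proof.* If $H=\emptyset$ there is nothing to prove. Let $\varphi:H\to[0,1]^k$ be a definable homeomorphism onto its image, and put
$$e(x,y)=|\varphi(x)-\varphi(y)|\le1,\qquad B_e(x,t)=\{y\in H:e(x,y)<t\}.$$
So $\tau|_H$ is the topology of the metric $e$. As $H$ is $\tau$-open, the sets $B_e(x,t)$ are $\tau$-open.

**Step 1: a lower bound $\kappa$ for the distance from $x\in H$ to $S$.** We need neighborhoods $O_t$ of all of $S$ that shrink away from each point of $H$. For $t>0$ let
$$C_t=\{x\in H:\mathrm{cl}_\tau B_e(x,t)\cap S=\emptyset\}.$$
Clearly $C_t\subseteq C_{t'}$ for $t'<t$. By regularity, each $x\in H$ has an open $V\ni x$ with $\mathrm{cl}_\tau V\subseteq H$, and $V$ contains some $B_e(x,t)$. So $\bigcup_tC_t=H$.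

*Claim: $\mathrm{cl}_\tau C_t\cap S=\emptyset$.* Suppose $p\in S\cap\mathrm{cl}_\tau C_t$. Choose definably $x_r\in N(p,r)\cap C_t$ for $r>0$. As $\varphi(x_r)$ is bounded, it converges in $M^k$ as $r\to0$, so there is $r_0$ with $e(x_r,x_{r'})<t$ for all $r,r'<r_0$. Fix $r'<r_0$. Then $x_r\in B_e(x_{r'},t)$ for all $r<r_0$ and $x_r\to p$ in $\tau$, so $p\in\mathrm{cl}_\tau B_e(x_{r'},t)$. This contradicts $x_{r'}\in C_t$.

Let $O_t=X\setminus\mathrm{cl}_\tau C_t$. This is an open set containing $S$, and $O_{t'}\subseteq O_t$ for $t'<t$. For $x\in H$ let $\kappa(x)=\sup\{t\in(0,1]:x\in C_t\}>0$. Then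
$$x\in H\cap O_t\ \Longrightarrow\ \kappa(x)\le t, \tag{3}$$
because $x\notin C_t$, hence $x\notin C_{t''}$ for all $t''\ge t$ (and if $t>1$ then $\kappa(x)\le1<t$ anyway). Also
$$|\kappa(x)-\kappa(y)|\le e(x,y). \tag{4}$$
Indeed, if $x\in C_t$ and $e(x,y)<\delta<t$, then $B_e(y,t-\delta)\subseteq B_e(x,t)$, so $y\in C_{t-\delta}$. Letting $t\to\kappa(x)$ and $\delta\to e(x,y)$ gives $\kappa(y)\ge\kappa(x)-e(x,y)$ when $\kappa(x)>e(x,y)$, and otherwise this is trivial. Exchange $x$ and $y$.

**Step 2: neighborhoods $G(p,t)$ that vary well with $p$, and shrinking numbers $\nu(p,t)$.** For $p\in S$, $t>0$ let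
$$G(p,t)=O_t\cap\bigcup\{N(p',t):p'\in S,\ |p'-p|<t\}.$$
These sets are open, contain $p$ and increase with $t$. They form a base at $p$: given open $A\ni p$, take $N(p,t_0)\subseteq A$ and $\epsilon,s$ from (UC$_S$) for $t_0$; then $G(p,t)\subseteq N(p,t_0)$ for $t\le\min(\epsilon,s)$. Moreover
$$p,p'\in S,\ |p-p'|\le t\ \Longrightarrow\ G(p,t)\subseteq G(p',2t), \tag{5}$$
since $O_t\subseteq O_{2t}$, and $|p''-p|<t$ implies $|p''-p'|<2t$ and $N(p'',t)\subseteq N(p'',2t)$. By regularity and definable choice there is, for $p\in S$ and $t\in(0,1]$, a number $\nu(p,t)\in(0,t]$, definable in $(p,t)$, with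
$$\mathrm{cl}_\tau G(p,4\nu(p,t))\subseteq G(p,t/4). \tag{6}$$

The next claim replaces compactness of $S$. It says that along a curve of pairs $(p_r,t_r)$ whose $\nu$ stays away from $0$, one member of the curve controls all later ones.

*Claim.* Let $(p_r,t_r)\in S\times(0,1]$, $r\in(0,\epsilon)$, be a definable curve with $\nu_r:=\nu(p_r,t_r)\ge s$ for all small $r$, where $s>0$ is fixed. Then there is $r_0$, which can be taken arbitrarily small, such that for all $r\le r_0$
$$G(p_r,\nu_r)\subseteq G(p_{r_0},4\nu_{r_0}),\qquad\mathrm{cl}_\tau G(p_{r_0},4\nu_{r_0})\subseteq G(p_{r_0},t_{r_0}/4)\subseteq G(p_r,t_r). \tag{7}$$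

Indeed $p_r$, $\nu_r$, $t_r$ are bounded, so they have limits in $M^n$, $M$, $M$, and the last two limits are $\ge s>0$, as $t_r\ge\nu_r\ge s$. (The limit of $p_r$ need not lie in $S$; we do not use it.) So for small $r_0$ and all $r\le r_0$ we have $|p_r-p_{r_0}|\le s/4$, $\nu_r\le2\nu_{r_0}$ and $t_{r_0}\le2t_r$. Since $s/4\le2\nu_{r_0}$, (5) gives $G(p_r,\nu_r)\subseteq G(p_r,2\nu_{r_0})\subseteq G(p_{r_0},4\nu_{r_0})$. Since $s/4\le t_{r_0}/4$, (5) gives $G(p_{r_0},t_{r_0}/4)\subseteq G(p_r,t_{r_0}/2)\subseteq G(p_r,t_r)$. The remaining inclusion is (6).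

**Step 3: trimmed neighborhoods $G''(q,s)$ that keep out of the territory of far-away points.** This removes Obstacle 1. For $q\in S$, $s>0$ let
$$E(q,s)=X\setminus\mathrm{cl}_\tau\bigcup\{G(p,\nu(p,t)):p\in S,\ t\in(0,1],\ \nu(p,t)\ge s,\ q\notin G(p,t)\},$$
$$G''(q,s)=G(q,s)\cap E(q,s).$$
Both are open. Both increase with $s$, because for larger $s$ fewer sets are removed.

*Claim: $q\in E(q,s)$.* Otherwise every $G(q,r)$ meets the union, so we can choose definably, for $r>0$, pairs $(p_r,t_r)$ with $\nu_r\ge s$, $q\notin G(p_r,t_r)$ and $G(p_r,\nu_r)\cap G(q,r)\ne\emptyset$. Take $r_0$ from (7). For all $r\le r_0$, $G(q,r)$ meets $G(p_{r_0},4\nu_{r_0})$. Hence $q\in\mathrm{cl}_\tau G(p_{r_0},4\nu_{r_0})\subseteq G(p_{r_0},t_{r_0}/4)\subseteq G(p_{r_0},t_{r_0})$, a contradiction.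

Hence $\{G''(q,s)\}_{s>0}$ is a base of open neighborhoods of $q$.

*Claim.* For $p\in S$, $\eta>0$ there is $s_0\in(0,1]$ such that
$$G''(q,s)\cap G(p,s_0)=\emptyset\quad\text{whenever }q\in S,\ |q-p|\ge\eta,\ 0<s\le s_0. \tag{8}$$
As $\tau|_S$ is Euclidean, there is $t_1\in(0,1]$ with $G(p,t_1)\cap S\subseteq B(p,\eta)$. Let $s_0=\nu(p,t_1)$. For $q,s$ as stated, $q\notin G(p,t_1)$ and $\nu(p,t_1)\ge s$. So $G(p,s_0)=G(p,\nu(p,t_1))$ is one of the sets removed in $E(q,s)$.

**Step 4: the distance $\rho$ and the nearby point $f$.** For $x\in H$ let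
$$\rho(x)=\inf\Big(\{1\}\cup\Big\{s\in(0,1]:x\in\bigcup_{q\in S}G''(q,s)\Big\}\Big).$$
If $x\in G''(q,s)\subseteq O_s$, then $s\ge\kappa(x)$ by (3). So $\rho(x)\ge\kappa(x)>0$. By definable choice let $f:H\to S$ be definable with $x\in G''(f(x),2\rho(x))$ if $\rho(x)<\frac12$, and $f(x)$ a fixed point of $S$ otherwise. Let $p\in S$. The following two statements say that closeness to $p$ is faithfully recorded by $(f,\rho)$.

*(A) For each $\eta\in(0,1)$ there is a $\tau$-neighborhood $V$ of $p$ with $|f(x)-p|<\eta$ and $\rho(x)<\eta$ for all $x\in V\cap H$.* Take $s_0$ from (8) and $V=G''(p,s)$ with $s<\min(s_0/2,\frac12,\eta)$. For $x\in V\cap H$ we have $\rho(x)\le s<\min(\frac12,\eta)$, so $x\in G''(f(x),2\rho(x))$, with $2\rho(x)\le s_0$. Also $x\in G(p,s)\subseteq G(p,s_0)$. By (8), $|f(x)-p|<\eta$.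

*(B) If $x\in H$, $0<\epsilon\le\frac12$, $|f(x)-p|<\epsilon$ and $\rho(x)<\epsilon$, then $x\in G(p,4\epsilon)$.* Indeed $x\in G(f(x),2\rho(x))\subseteq G(f(x),2\epsilon)\subseteq G(p,4\epsilon)$ by (5).

**Step 5: a radius $b(x)$ such that $e$-balls do not leave small neighborhoods of $S$ abruptly.** This prepares the removal of Obstacle 2. For $x\in H$ let
$$\beta(x)=\inf\Big(\{1\}\cup\big\{\mathrm{dist}_e(x,H\setminus G(p,t)):p\in S,\ t\in(0,1],\ x\in G(p,\nu(p,t))\big\}\Big),$$
where $\mathrm{dist}_e(x,\emptyset):=1$.

*Claim: every $x_0\in H$ has an $e$-neighborhood on which $\beta$ is bounded below by a positive constant.* Otherwise choose definably, for $r\in(0,1)$, $x_r\in B_e(x_0,r)$, $p_r\in S$, $t_r\in(0,1]$ with $x_r\in G(p_r,\nu_r)$, where $\nu_r=\nu(p_r,t_r)$, and $\mathrm{dist}_e(x_r,H\setminus G(p_r,t_r))<r$. As $x_r\in O_{\nu_r}$, (3) and (4) give $\nu_r\ge\kappa(x_r)\ge\kappa(x_0)-r$. So $\nu_r\ge s:=\kappa(x_0)/2$ for small $r$, and (7) applies. Take $r_0$ from it. For $r\le r_0$ we have $x_r\in G(p_{r_0},4\nu_{r_0})$, and $x_r\to x_0$. So $x_0\in\mathrm{cl}_\tau G(p_{r_0},4\nu_{r_0})\subseteq G(p_{r_0},t_{r_0}/4)$.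 This open set contains some $B_e(x_0,\delta)$, $0<\delta\le1$, and it is contained in $G(p_r,t_r)$ for all $r\le r_0$. Since $e(x_0,x_r)<r$,
$$r>\mathrm{dist}_e(x_r,H\setminus G(p_r,t_r))\ge\delta-r\qquad\text{for all }r\le r_0,$$
which is false for small $r$.

Put $b(x)=\frac12\inf_{y\in H}(\beta(y)+e(x,y))$. If $\beta\ge c>0$ on $B_e(x,\delta)$, then $b(x)\ge\frac12\min(c,\delta)>0$. Being half an infimum of functions that are $1$-Lipschitz in $x$, $b$ is Lipschitz for $e$, hence continuous. And $b\le\beta/2$ (take $y=x$). Consequently
$$p\in S,\ t\in(0,1],\ x\in H\cap G(p,\nu(p,t))\ \Longrightarrow\ B_e(x,b(x))\subseteq G(p,t), \tag{9}$$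
because $\mathrm{dist}_e(x,H\setminus G(p,t))\ge\beta(x)>b(x)$ (if $H\setminus G(p,t)=\emptyset$ there is nothing to show).

**Step 6: continuous replacements for $f$ and $\rho$.** For $x\in H$ and $1\le j\le n$ put
$$g_j^-(x)=\inf_{y\in H}\Big(f_j(y)+\frac{e(x,y)}{b(x)}\Big),\qquad g_j^+(x)=\sup_{y\in H}\Big(f_j(y)-\frac{e(x,y)}{b(x)}\Big),$$
$$r(x)=\sup_{y\in H}\Big(\rho(y)-\frac{e(x,y)}{b(x)}\Big).$$
They are continuous on $H$: since $e\le1$,
$$\Big|\frac{e(x,y)}{b(x)}-\frac{e(x_0,y)}{b(x_0)}\Big|\le\frac{e(x,x_0)}{b(x)}+\Big|\frac1{b(x)}-\frac1{b(x_0)}\Big|\longrightarrow0$$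
uniformly in $y$ as $x\to x_0$, and a uniform change of size $\theta$ in a family changes its infimum or supremum by at most $\theta$.

Next, the values of $f_j$ are in $(0,1)$ and those of $\rho$ in $(0,1]$. If $e(x,y)\ge b(x)$, then $f_j(y)+e(x,y)/b(x)>1>f_j(x)$, and $f_j(y)-e(x,y)/b(x)<0<f_j(x)$, and $\rho(y)-e(x,y)/b(x)\le0<\rho(x)$. Comparing with $y=x$, we see that such $y$ can be ignored. Therefore
$$\inf_{B_e(x,b(x))}f_j\le g_j^-(x)\le f_j(x)\le g_j^+(x)\le\sup_{B_e(x,b(x))}f_j,\qquad0<\rho(x)\le r(x)\le\sup_{B_e(x,b(x))}\rho. \tag{10}$$

*Claim: as $x\in H$ tends to $p\in S$ in $\tau$, $g^\pm(x)\to p$ and $r(x)\to0$.* Given $\eta\in(0,1)$, let $V$ be as in (A) and $t\in(0,1]$ with $G(p,t)\subseteq V$. For $x\in H\cap G(p,\nu(p,t))$, (9) gives $B_e(x,b(x))\subseteq G(p,t)\subseteq V$. So on this ball $|f-p|<\eta$ and $\rho<\eta$, and (10) gives $|g^\pm(x)-p|\le\eta$ and $r(x)\le\eta$.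

**Step 7: the embedding.** Define the definable map $\Psi:X\to M^{2n+1+k}$ by
$$\Psi(x)=\big(g^-(x),\,g^+(x),\,r(x),\,r(x)\varphi(x)\big)\ (x\in H),\qquad\Psi(p)=(p,p,0,0)\ (p\in S).$$

*Injective.* The coordinate $r$ is positive exactly on $H$. On $H$, dividing by it recovers $\varphi(x)$, hence $x$. On $S$ the claim is clear.

*Continuous.* On the open set $H$ this is Step 6. At $p\in S$, for $x\in H$ it is the claim in Step 6 together with boundedness of $\varphi$; for $x\in S$ it holds because $\tau|_S$ is Euclidean.

*The inverse is continuous.* At $x_0\in H$: if $\Psi(x)$ is close to $\Psi(x_0)$, then $r(x)>r(x_0)/2$ (with $r=0$ on $S$), so $x\in H$, and dividing by $r$ shows that $\varphi(x)\to\varphi(x_0)$ as $\Psi(x)\to\Psi(x_0)$. At $p\in S$: let $0<\epsilon\le\frac12$ and $|\Psi(x)-\Psi(p)|<\epsilon$. If $x\in S$, then $|x-p|<\epsilon$ and $x\in G(x,\epsilon)\subseteq G(p,2\epsilon)$ by (5). If $x\in H$, then (10) gives $\rho(x)\le r(x)<\epsilon$ and $g_j^-(x)\le f_j(x)\le g_j^+(x)$ with both ends within $\epsilon$ of $p_j$. So $|f(x)-p|<\epsilon$, and $x\in G(p,4\epsilon)$ by (B). In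 both cases $x\in G(p,4\epsilon)$, and the sets $G(p,\cdot)$ form a base at $p$. $\blacksquare$

## 9. Assembling the strata: the "if" half of Theorem 1

Let $(X,\tau)$ be Hausdorff, regular and definably second-countable, $\emptyset\ne X\subseteq(0,1)^n$. By Lemmas 3 and 4 it has a generically uniform neighborhood system $N$. Take $S_0,\dots,S_r$ and $H_i=S_0\cup\dots\cup S_i$ from Lemma 8. We show by induction on $i$ that $H_i$ is Euclidean. The space $H_0=S_0$ is Euclidean. Suppose $H_i$ is Euclidean and $i<r$. Apply Proposition 9 to $H_{i+1}=H_i\sqcup S_{i+1}$ with the neighborhood system $N(x,t)\cap H_{i+1}$. The hypotheses hold: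

* $H_{i+1}$ is regular, as a subspace of $X$; since $H_{i+1}$ is open in $X$, the sets $N(x,t)\cap H_{i+1}$ form a neighborhood system.
* $S_{i+1}$ is nonempty, and closed in $H_{i+1}$ because $H_i$ is open.
* $\tau|_{S_{i+1}}$ is the Euclidean topology of $S_{i+1}\subseteq M^n$, and (UC$_{S_{i+1}}$) holds on $S_{i+1}$; inclusions $N(p',s)\subseteq N(p,t)$ survive intersection with $H_{i+1}$.
* $H_i$ is Euclidean, by the induction hypothesis.

So $H_{i+1}$ is Euclidean. Finally $X=H_r$ is Euclidean. $\blacksquare$

## 10. Equivalent conditions, and what remains without regularity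

**Theorem 10.** For a regular $T_0$ definable topological space $(X,\tau)$ with $\dim X=d\ge0$ the following are equivalent:

1. $X$ is definably homeomorphic to a set with the Euclidean topology;
2. $X$ is definably second-countable;
3. $X$ has a generically uniform neighborhood system (N1)–(N3), where we take $X\subseteq(0,1)^n$;
4. $X$ is definably homeomorphic to a finite union of open simplices of a finite simplicial complex in $M^{2d+1}$.

*Proof.* First, a regular $T_0$ space is Hausdorff. If $x\ne y$ and, say, an open $A$ contains $x$ but not $y$, take an open $V\ni x$ with $\mathrm{cl}_\tau V\subseteq A$; then $V$ and $X\setminus\mathrm{cl}_\tau V$ separate $x$ and $y$.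

(2)⇒(3) is Lemmas 3 and 4. (3)⇒(1): Sections 6 and 8 and the induction in Section 9 used only Hausdorffness, regularity and (N1)–(N3). (1)⇒(2) is the "only if" half of Theorem 1. (4)⇒(1) is trivial.

(1)⇒(4): a definable bijection preserves dimension, so let $X\subseteq M^k$ be of dimension $d$ with the Euclidean topology. By the triangulation theorem (van den Dries, Chapter 8), $X$ is definably homeomorphic to a union of open simplices, of dimension $\le d$, of a finite complex. Adding all faces keeps the dimension $\le d$. Place the vertices at distinct points of the moment curve $(\theta,\theta^2,\dots,\theta^{2d+1})$ in $M^{2d+1}$; any $2d+2$ distinct points of it are affinely independent, by the Vandermonde determinant. Map each closed simplex affinely. Two simplices of dimension $\le d$ have together at most $2d+2$ vertices, so their images are simplices that meet exactly in the image of their common face (or not at all, if they have no common vertex). Hence the images form a simplicial complex and the map is a bijection. It and its inverse are continuous, being affine on each of finitely many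 closed simplices. It carries open simplices to open simplices. $\blacksquare$

**Theorem 11.** Let $X$ be Hausdorff and definably second-countable. Then $\dim(\mathrm{cl}_\tau Y\setminus Y)<\dim Y$ for all nonempty definable $Y\subseteq X$, and $X$ has a stratification as in Lemma 8 into at most $\dim X+1$ Euclidean pieces whose initial unions are open.

*Proof.* Lemmas 3 and 4 give a generically uniform neighborhood system. Lemmas 6 and 8, whose proofs use Hausdorffness but not regularity, give the two assertions. $\blacksquare$

The non-regular space on $M^n$ from Section 7 falls under Theorem 11: its pieces $M^n\setminus\{0\}$ and $\{0\}$ are Euclidean with $M^n\setminus\{0\}$ open, and yet the whole space is not Euclidean. The bow-tie half-plane of Section 1 fails in the other way: it is regular, with Euclidean pieces $H$ (open) and $L$, and yet it is not Euclidean, because it is not definably second-countable.
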